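# Lifting diagrams of finite Boolean semilattices by locally matricial algebras

## 1. Boolean semilattices, dismantlable posets and ideals of rings

Throughout, $K$ is a field and $\otimes$ means $\otimes_K$. Homomorphisms of rings and of $K$-algebras need not preserve units. The zero ring is allowed (it is the empty product), and its only element is a unit.

**Definition (Boolean semilattices and relations).** All semilattices are $(\vee,0)$-semilattices and all maps between them are $(\vee,0)$-homomorphisms. A *finite Boolean semilattice* is one isomorphic to $(\mathcal P(X),\cup,\emptyset)$ with $X$ finite.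

A homomorphism $f:\mathcal P(X)\to\mathcal P(Y)$ is determined by the sets $f(\{x\})$, and these can be prescribed arbitrarily. So $f$ is the same thing as the relation $\rho=\{(x,y): y\in f(\{x\})\}\subseteq X\times Y$. For $\sigma\subseteq X\times U$ and $\tau\subseteq U\times Y$ put
$$\tau\sigma=\{(x,y):\exists u\in U,\ (x,u)\in\sigma,\ (u,y)\in\tau\}.$$
Since $g(f(\{x\}))=\bigcup_{u\in f(\{x\})}g(\{u\})$, composition of maps corresponds to composition of relations.

*Example.* Write $\boldsymbol 2=\mathcal P(\{1\})$ and $\boldsymbol 2^2=\mathcal P(\{1,2\})$. Three maps will come back: the embedding $e:\boldsymbol 2\to\boldsymbol 2^2$ sending $0\mapsto0$ and $1\mapsto 1$ (relation $\{(1,1),(1,2)\}$); the map $\pi:\boldsymbol 2^2\to\boldsymbol 2$ with $\pi(x)=0$ iff $x=0$ (relation $\{(1,1),(2,1)\}$); and the flip $s$ of $\boldsymbol 2^2$. They satisfy $se=e$, $\pi s=\pi$, $\pi e=\mathrm{id}$.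

**Definition (diagram).** Let $P$ be a finite poset. A *$P$-indexed diagram of finite Boolean semilattices* is a family $(S_p)_{p\in P}$ of finite Boolean semilattices with homomorphisms $\boldsymbol f_{p,q}:S_p\to S_q$ for $p\le q$, such that $\boldsymbol f_{p,p}=\mathrm{id}$ and $\boldsymbol f_{p,r}=\boldsymbol f_{q,r}\circ\boldsymbol f_{p,q}$ for $p\le q\le r$.

*Example.* On the three-element chain, $\boldsymbol 2\xrightarrow{e}\boldsymbol 2^2\xrightarrow{\pi}\boldsymbol 2$, with the identity from bottom to top.

**Definition (dismantlable).** A finite poset $P$ is *dismantlable* if its elements can be listed as $p_1,\dots,p_n$ so that, for each $k\le n$, the element $p_k$ has at most one upper cover and at most one lower cover in the subposet $P\setminus\{p_1,\dots,p_{k-1}\}$.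

*Example.* The square $\boldsymbol 2^2$ with bottom $a$, top $b$ and middle elements $p,p'$ is dismantlable: remove $p$, then $p'$, then $a$, then $b$. The cube $\boldsymbol 2^3$ is not, because no element can be removed first: the bottom has three upper covers, the top has three lower covers, each atom has two upper covers, and each coatom has two lower covers.

**Definition (matricial, locally matricial, regular).** A $K$-algebra is *matricial* if it is isomorphic to a finite product of full matrix algebras $\mathcal M_n(K)$. It is *locally matricial* if it is isomorphic to a direct limit of such products. A ring $R$ is *von Neumann regular* if for every $x\in R$ there is $y\in R$ with $x=xyx$.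

*Example.* Let $V=\varinjlim\mathcal M_{n!}(K)$ along the unital embeddings $x\mapsto x\otimes 1$ of $\mathcal M_{n!}(K)$ into $\mathcal M_{n!}(K)\otimes\mathcal M_{n+1}(K)\cong\mathcal M_{(n+1)!}(K)$. It is locally matricial of countable dimension. It is simple: a nonzero ideal contains a nonzero element of some $\mathcal M_{n!}(K)$, hence contains $1$. As for regularity, write $x\in\mathcal M_n(K)$ as $x=gdh$ with $g,h$ invertible and $d$ a diagonal idempotent; then $y=h^{-1}dg^{-1}$ gives $xyx=x$. Regularity passes to finite products and to direct limits, so locally matricial algebras are regular. The ring $K[t]$ is not regular: $t=tyt$ is impossible by degree.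

**Definition (compact ideals).** For a ring $R$, $\mathrm{Id}_cR$ is the semilattice of finitely generated two-sided ideals of $R$, with join the sum of ideals. For a ring homomorphism $\varphi:R\to R'$, the map $\mathrm{Id}_c\varphi$ sends $I$ to the ideal of $R'$ generated by $\varphi[I]$. This is functorial.

*Example.* $\mathrm{Id}_cK\cong\boldsymbol2$, $\mathrm{Id}_c K^2\cong\boldsymbol 2^2$, $\mathrm{Id}_c\mathcal M_2(K)\cong\boldsymbol 2$. The diagonal map $K\to K^2$ induces $e$. The embedding $K^2\to\mathcal M_2(K)$ by diagonal matrices induces $\pi$. The nonunital map $K\to\mathcal M_2(K)$, $x\mapsto\mathrm{diag}(x,0)$, induces $\mathrm{id}_{\boldsymbol 2}$.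

The same computation in general will let us read off $\mathrm{Id}_c$ at sight.

**Observation.** Let $R=\prod_{x\in X}R_x$ and $R'=\prod_{y\in Y}R'_y$ be finite products of nonzero simple unital rings, let $\varphi:R\to R'$ be a homomorphism, and let $\varphi_{xy}:R_x\to R'_y$ be its components. Then $\mathcal P(X)\to\mathrm{Id}_cR$, $Z\mapsto R_Z=\{r:r_x=0\ \forall x\notin Z\}$, is an isomorphism, and under these isomorphisms $\mathrm{Id}_c\varphi$ corresponds to the relation $\{(x,y):\varphi_{xy}\ne0\}$. This relation does not change if $\varphi$ is replaced by $r\mapsto w\varphi(r)w^{-1}$ with $w$ a unit of $R'$.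

*Proof.* If an ideal $I$ contains $r$ with $r_x\ne 0$, multiply by the unit of the factor $R_x$: the element of $R_x$ equal to $r_x$ lies in $I$, and by simplicity $R_x\subseteq I$. So the ideals are exactly the $R_Z$, and each is generated by one idempotent. The ideal generated by $\varphi[R_Z]$ is $R'_{Z'}$, where $Z'$ is the set of $y$ for which some element of $\varphi[R_Z]$ has a nonzero $y$-component. As $\varphi(r)_y=\sum_x\varphi_{xy}(r_x)$, we get $Z'=\{y:\exists x\in Z,\ \varphi_{xy}\neq0\}$. Conjugation by $w=(w_y)_y$ acts inside each factor, so it does not affect which $\varphi_{xy}$ vanish. $\square$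

**Definition (lift).** A diagram $(S_p,\boldsymbol f_{p,q})$ indexed by $P$ is *lifted, with respect to the $\mathrm{Id}_c$ functor on rings, by locally matricial $K$-algebras* if there are locally matricial $K$-algebras $R_p$, $K$-algebra homomorphisms $\varphi_{p,q}:R_p\to R_q$ $(p\le q)$ with $\varphi_{p,p}=\mathrm{id}$ and $\varphi_{p,r}=\varphi_{q,r}\circ\varphi_{p,q}$, and isomorphisms $\alpha_p:S_p\to\mathrm{Id}_cR_p$ with $\mathrm{Id}_c\varphi_{p,q}\circ\alpha_p=\alpha_q\circ\boldsymbol f_{p,q}$ for all $p\le q$. A lift by von Neumann regular rings is defined in the same way, with regular rings and ring homomorphisms.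

*Example.* By the Observation, $K\to K^2\to\mathcal M_2(K)$ (diagonal, then diagonal matrices) lifts $\boldsymbol 2\xrightarrow{e}\boldsymbol 2^2\xrightarrow{\pi}\boldsymbol 2$.

Here is the question, which comes from Jiri Tuma and Friedrich Wehrung, "Liftings of diagrams of semilattices by diagrams of dimension groups", arXiv:math/0501376 (2005). Let $K$ be a field. Can every diagram of finite Boolean semilattices indexed by a finite dismantlable poset be lifted, with respect to $\mathrm{Id}_c$ on rings, by locally matricial $K$-algebras? It is known that every such diagram can be lifted, with respect to the $\mathrm{Id}_c$ functor on partially ordered abelian groups, by dimension groups and positive homomorphisms; we shall not use this. The answer is yes.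

**Theorem A.** Let $K$ be a field and $P$ a finite dismantlable poset. Every $P$-indexed diagram of finite Boolean $(\vee,0)$-semilattices can be lifted, with respect to $\mathrm{Id}_c$ on rings, by a diagram of locally matricial $K$-algebras. Moreover each $R_p$ can be taken to be a finite product of simple unital locally matricial algebras of countable dimension.

When the index poset is a lattice, dismantlability is also necessary.

**Theorem B.** For a finite lattice $L$ and a field $K$, the following are equivalent:

1. $L$ is dismantlable.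
2. Every $L$-indexed diagram of finite Boolean $(\vee,0)$-semilattices can be lifted by locally matricial $K$-algebras.
3. Every such diagram can be lifted by von Neumann regular rings.

## 2. Chains and two squares by hand

For a chain $\mathcal P(X_0)\to\mathcal P(X_1)\to\cdots\to\mathcal P(X_n)$ with relations $\rho_k\subseteq X_k\times X_{k+1}$, finite-dimensional algebras suffice. Put $R_0=K^{X_0}$. If $R_k=\prod_{x\in X_k}\mathcal M_{d(x)}(K)$ is given, set $d(y)=\max\bigl(1,\sum_{(x,y)\in\rho_k}d(x)\bigr)$ for $y\in X_{k+1}$ and $R_{k+1}=\prod_y\mathcal M_{d(y)}(K)$. Let the $y$-component of $\varphi_k(r)$ be the block diagonal matrix with blocks $r_x$, $(x,y)\in\rho_k$, or $0$ if there are no such $x$. By the Observation, $\varphi_k$ has relation $\rho_k$. The other maps of the lift are composites, so nothing remains to be checked. If some $y$ is related to no $x$, the map cannot be unital; this is why units are not required to be preserved.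

With a square, something does have to be checked: two composites must be equal, not merely similar. Take bottom $\boldsymbol 2$, two middle vertices $\boldsymbol 2^2$ and $\boldsymbol 2$, top $\boldsymbol 2$, with maps $e,\pi$ on one side and identities on the other. The choice $K\to K^2\to\mathcal M_2(K)$ on one side and $K\to K\to \mathcal M_2(K)$, $x\mapsto x\mapsto x\cdot 1$, on the other works, since both composites are $x\mapsto\mathrm{diag}(x,x)$. Take next bottom $\boldsymbol 2$ and three copies of $\boldsymbol 2^2$, with maps $e,e$ from the bottom and $\mathrm{id},s$ to the top. It commutes because $se=e$, and it is lifted by $K$, three copies of $K^2$, two diagonal maps, the identity and the flip of $K^2$.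

## 3. What blocks the insertion of one element

Dismantlability suggests an induction. Read the list $p_n,\dots,p_1$ backwards and insert the elements one at a time. A new element $p$ has (after adding a bottom and a top to $P$) exactly one lower cover $a$ and exactly one upper cover $b$ among the elements already present. We already have $\varphi:R_a\to R_b$ with some relation $\rho$, and the diagram prescribes $\rho=\tau\sigma$, with $\sigma$ the relation from $a$ to $p$ and $\tau$ the relation from $p$ to $b$. We must find an algebra $R_p$ and a factorization $\varphi=\chi\psi$ through $R_p$ with relations $\sigma$ and $\tau$. The maps between $p$ and everything else are then forced: they go through $a$ or through $b$. Three things go wrong.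

*No room.* Let $R_a=R_b=K$, $\varphi=\mathrm{id}$, $\sigma$ the relation of $e$ and $\tau$ that of $\pi$. We would need $R_p=R_1\times R_2$ with simple unital factors, both mapped nontrivially to $K$. The images of the two units would be orthogonal nonzero idempotents of $K$, which do not exist. So $R_b$ has to be enlarged, say to $R_b\otimes\Lambda$ with $\varphi$ replaced by $\varphi(\cdot)\otimes v$ for an idempotent $v\in\Lambda$. Everything above $b$ must then be tensored with $\Lambda$ as well; that is harmless.

*Ranks.* Let $R_a=K^2$ and $R_b=\mathcal M_3(K)\times\mathcal M_3(K)$, with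
$$\varphi(a_1,a_2)=\bigl(\mathrm{diag}(a_1,a_1,a_2),\ \mathrm{diag}(a_1,a_2,a_2)\bigr),$$
and let the new element $p$ carry $\boldsymbol 2=\mathcal P(\{u\})$, with $\sigma,\tau$ the full relations. Try $R_p=\mathcal M_n(K)$, after enlarging $R_b$ to $R_b\otimes\mathcal M_N(K)$ and $\varphi$ to $\varphi(\cdot)\otimes v$. Let $\xi_x$ be the rank of $\psi(e_x)$ in $\mathcal M_n(K)$, where $e_1,e_2$ are the canonical idempotents of $K^2$. Let $\beta_y$ be the rank of the $y$-component of $\chi$ of a rank-one idempotent; this does not depend on the idempotent chosen, because all rank-one idempotents are conjugate. Then the $y$-component of $\chi\psi(e_x)$ has rank $\xi_x\beta_y$. The matrix $(\xi_x\beta_y)$ has determinant $0$. The ranks required by $\varphi(\cdot)\otimes v$ form the matrix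
$$\mathrm{rank}(v)\begin{pmatrix}2&1\\1&2\end{pmatrix},$$
which has determinant $3\,\mathrm{rank}(v)^2\neq 0$. So no enlargement of this kind helps, as long as the new simple algebra is $\mathcal M_n(K)$.

*Exactness.* Suppose the ranks have been arranged. Two homomorphisms out of a finite-dimensional algebra into a matrix algebra, with the same ranks, are conjugate, and one can correct $\chi$ by the conjugating unit. But the rank obstruction drives us out of the finite-dimensional algebras. For an infinite-dimensional domain, equality of ranks yields one conjugating unit for each finite-dimensional subalgebra, and we need a single one.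

The obstruction on ranks is removed by a simple algebra that still distinguishes several idempotents. Suppose $R$ is simple and unital, contains $K^2$ as a unital subalgebra with canonical idempotents $e_1,e_2$, and has two unital homomorphisms $\kappa_1,\kappa_2:R\to V$ such that the normalized ranks of $\kappa_t(e_s)$ (defined in the next section) are the entries of
$$\begin{pmatrix}3/4&1/4\\1/4&3/4\end{pmatrix}\qquad(\text{row }t,\text{ column }s).$$
Choose orthogonal idempotents $g_1,g_2\in\mathcal M_3(V)$ with sum $1$ and ranks $5/2$ and $1/2$, and put $\chi_1(r)=g_1\otimes\kappa_1(r)+g_2\otimes\kappa_2(r)\in\mathcal M_3(V\otimes V)$. Then $\chi_1(e_1)$ has rank $\frac52\cdot\frac34+\frac12\cdot\frac14=2$ and $\chi_1(e_2)$ has rank $\frac52\cdot\frac14+\frac12\cdot\frac34=1$. Interchanging the ranks of $g_1,g_2$ gives $\chi_2$ with ranks $1$ and $2$. So $r\mapsto(\chi_1(r),\chi_2(r))$ gives exactly the matrix that $\mathcal M_n(K)$ could not give, with a *simple* $R$ in the middle. The numbers $5/2,1/2$ were found by applying the inverse matrix to $(2,1)$; they came out positive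 because the matrix $\left(\begin{smallmatrix}3/4&1/4\\1/4&3/4\end{smallmatrix}\right)$ is close enough to the identity. In general one needs such an $R$ with matrices as close to the identity as we like. That is Lemma 2.

Exactness is handled by the form of the maps. We keep every map of the lift, up to one inner automorphism, in the form $a\otimes\lambda\mapsto\sum_s f_s\otimes\kappa_s(a)\otimes\lambda$: finitely many unital maps $\kappa_s$ carry all of $a$ into one tensor slot, a copy of $V$, the remaining slots $\lambda$ are carried along unchanged, and finitely many idempotents $f_s$ sit elsewhere. To factor such a map exactly one only has to conjugate finitely many idempotents, in slots that do not meet $\kappa_s(a)\otimes\lambda$.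

## 4. Simple algebras with good finite-dimensional subalgebras, and ranks in $V$

Let $\mathcal L$ be the class of nonzero simple unital $K$-algebras that are directed unions of unital matricial subalgebras (subalgebras containing the unit). For example $K$, $\mathcal M_n(K)$ and $V$ are in $\mathcal L$. The next lemma provides what is needed to tensor members of $\mathcal L$ and to find finite-dimensional subalgebras in which given idempotents have no zero component.

**Lemma 1.** (a) Members of $\mathcal L$ have center $K$. (b) $\mathcal L$ is closed under $\otimes$. (c) If $Z\in\mathcal L$ and $f_1,\dots,f_m\in Z$ are nonzero idempotents, there is a unital matricial subalgebra $F\subseteq Z$ containing all $f_s$ such that every $f_s$ has nonzero component in every simple factor of $F$.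

*Proof.* (a) The center of a simple unital ring is a field. A central element $z$ lies in some unital matricial subalgebra $F$ and commutes with it, so it lies in the center $K^r$ of $F$. Let $\alpha_1,\dots,\alpha_r\in K$ be its coordinates. Then $\prod_l(z-\alpha_l)=0$ in a field, so $z=\alpha_l$ for some $l$.

(b) If $A$ and $B$ are directed unions of unital matricial subalgebras $F_i$ and $F'_j$, then $A\otimes B$ is the directed union of the $F_i\otimes F'_j$, which are matricial because $\mathcal M_k(K)\otimes\mathcal M_l(K)\cong\mathcal M_{kl}(K)$. For simplicity of $A\otimes B$, let $I\neq0$ be an ideal and choose $0\ne x=\sum_{i=1}^na_i\otimes b_i\in I$ with $n$ minimal. By minimality the $b_i$ are linearly independent and all $a_i\ne0$. As $A$ is simple, $1=\sum_kc_ka_1d_k$ for some $c_k,d_k\in A$. Replace $x$ by $\sum_k(c_k\otimes1)x(d_k\otimes1)=1\otimes b_1+\sum_{i\ge2}a_i'\otimes b_i$. This is in $I$, and it is nonzero because the $b_i$ are linearly independent. So we may assume $a_1=1$. For $a\in A$,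
$$(a\otimes1)x-x(a\otimes1)=\sum_{i\ge2}(aa_i-a_ia)\otimes b_i\in I$$
has fewer than $n$ terms, so it is $0$. By independence of the $b_i$, every $a_i$ commutes with every $a$, so $a_i\in K$ by (a). Hence $x=1\otimes b$ with $0\ne b\in B$, and since $B$ is simple, $1\in I$.

(c) By simplicity, $1=\sum_ka_{sk}f_sb_{sk}$ for each $s$ (finite sums). By directedness there is a unital matricial $F$ containing all $f_s,a_{sk},b_{sk}$. If $f_s$ had zero component in some simple factor of $F$, the equation would give $1=0$ in that factor. $\square$

**Definition (slots).** For a finite set $C$ of *labels* put $\Lambda_C=V^{\otimes C}$, one copy of $V$ for each label. Thus $\Lambda_\emptyset=K$, and $\Lambda_C\in\mathcal L$ by Lemma 1(b). Write $\Lambda_c=\Lambda_{\{c\}}=V$. For disjoint $C,D$ we identify $\Lambda_{C\cup D}=\Lambda_C\otimes\Lambda_D$. Tensor factors are identified by their labels, so we write them in whatever order is convenient.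

*Example.* $\Lambda_{\{c,d\}}$ is $V\otimes V$. An element $x\otimes 1$ with $x\in\Lambda_c$ commutes with every $1\otimes y$, $y\in\Lambda_d$. All our exactness rests on this.

**Definition (normalized rank).** Let $W=V$ or $W=V\otimes V$. Then $W$ is the union of unital subalgebras $W_n\cong\mathcal M_{w_n}(K)$ with $w_n=n!$, respectively $w_n=(n!)^2$. For an idempotent $e\in\mathcal M_d(W_n)\subseteq\mathcal M_d(W)$ put
$$\mathrm{rk}(e)=\frac{\text{matrix rank of }e\text{ in }\mathcal M_{dw_n}(K)}{w_n}\in\mathbb Q\cap[0,d].$$

The inclusion of $W_n$ in $W_{n+1}$ is, up to the order of tensor factors, $x\mapsto x\otimes1$ with an identity of size $w_{n+1}/w_n$. It multiplies matrix ranks by $w_{n+1}/w_n$, so $\mathrm{rk}$ does not depend on $n$. It is additive on sums of orthogonal idempotents and positive on nonzero idempotents. For idempotents $g\in\mathcal M_d(V)$ and $k\in V$ we have $\mathrm{rk}(g\otimes k)=\mathrm{rk}(g)\,\mathrm{rk}(k)$, because the rank of a Kronecker product is the product of the ranks.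

*Example.* In $V$, an idempotent of matrix rank $1$ in $\mathcal M_2(K)=\mathcal M_{2!}(K)$ has $\mathrm{rk}=1/2$, and in $\mathcal M_{6}(K)$ it has matrix rank $3$.

**Fact 1.** If $(e_s)$ and $(e'_s)$ are finite families of pairwise orthogonal idempotents of $\mathcal M_d(W)$ with $\mathrm{rk}(e_s)=\mathrm{rk}(e'_s)$ for all $s$, then some unit $u$ of $\mathcal M_d(W)$ satisfies $ue_su^{-1}=e_s'$ for all $s$.

*Proof.* All the elements lie in one $\mathcal M_d(W_n)\cong\mathcal M_N(K)$. Adjoin $1-\sum e_s$ and $1-\sum e'_s$ to the two families; they also have equal ranks. Now $K^N$ is the direct sum of the images of the $e_s$, and also of the images of the $e'_s$, with equal dimensions. Let $u$ carry the first decomposition to the second. As $e_s$ is the projection onto its image along the other summands, $ue_su^{-1}=e'_s$. $\square$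

**Fact 2.** If $e\in\mathcal M_d(V)$ is idempotent and $r_t\in\mathbb Q_{\ge0}$ ($t$ in a finite set) with $\sum_tr_t=\mathrm{rk}(e)$, there are pairwise orthogonal idempotents $g_t\in\mathcal M_d(V)$ with $\sum_tg_t=e$ and $\mathrm{rk}(g_t)=r_t$.

*Proof.* Choose $N$ with $e\in\mathcal M_d(\mathcal M_{N!}(K))$ and all $r_tN!$ integers. Decompose the image of $e$ into subspaces of dimensions $r_tN!$, and let $g_t$ be the projection onto the $t$-th one that kills the others and $\ker e$. $\square$

For $F=\prod_l\mathcal M_{d_l}(K)$ we have $F\otimes W=\prod_l\mathcal M_{d_l}(W)$, so ranks and both Facts apply in each block $l$ separately.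

Fact 1 shows why replacing $\mathcal M_n(K)$ by $V$ in Section 3 would not help: for every homomorphism $\chi:V\to\mathcal M_d(V)$ we have $\mathrm{rk}\,\chi(e)=\mathrm{rk}(e)\,\mathrm{rk}\,\chi(1)$. Indeed, if $e\in\mathcal M_{n!}(K)$, both $e$ and $1$ are sums of orthogonal rank-one idempotents of $\mathcal M_{n!}(K)$, which are conjugate, so their images have equal ranks. The rank matrix would again have rank at most one.

## 5. A simple algebra whose idempotents have independent ranks

Let $T$ be a finite nonempty set, $m=|T|$, and let $J$ be the all-ones $T\times T$ matrix. For $\eta\in\mathbb Q\setminus\{0\}$ put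
$$E(\eta)=\eta I+\frac{1-\eta}{m}J .$$
Since $J^2=mJ$, the coefficient of $J$ in $E(\eta)E(\eta')$ is $\frac1m\bigl(\eta(1-\eta')+\eta'(1-\eta)+(1-\eta)(1-\eta')\bigr)=\frac1m(1-\eta\eta')$. Hence
$$E(\eta)E(\eta')=E(\eta\eta'),\qquad E(\eta)^{-1}=E(1/\eta). \tag{1}$$
Each $E(\eta)$ is symmetric with row and column sums $1$. For $0<\eta<1$ its entries are positive. For $m=2$, $\eta=\frac12$ it is the matrix of Section 3.

The purpose of the next lemma is to realize $E(\eta)$, with $\eta$ as close to $1$ as desired, as ranks of idempotents of one simple algebra under several maps to $V$.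

**Lemma 2.** Let $T$ be finite nonempty, $m=|T|$, $q\ge2$ an integer, $\eta=1-\frac1q$. There are a countable-dimensional $R\in\mathcal L$, an injective unital homomorphism $\iota:K^T\to R$, and unital homomorphisms $\kappa_t:R\to V$ $(t\in T)$ with $\mathrm{rk}\,\kappa_t(\iota(e_s))=E(\eta)_{ts}$, where the $e_s$ are the canonical idempotents of $K^T$.

*Proof.* **Step 1: the algebra.** We want a direct limit of products $\mathcal M_k(K)^T$ in which the factors get mixed, so that the limit is simple, but mixed so little that the factors stay distinguishable. Put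
$$N_n=m\bigl((q+n)^2-1\bigr),\quad k_0=1,\quad k_{n+1}=k_n(N_n+m),\quad R_n=\mathcal M_{k_n}(K)^T .$$
Let $\beta_n:R_n\to R_{n+1}$ be the unital embedding for which $\beta_n(a)_t$ is block diagonal with $N_n$ blocks $a_t$ and, in addition, one block $a_{t'}$ for each $t'\in T$. Let $R=\varinjlim R_n$, and let $\iota$ be the canonical map from $R_0=K^T$. The maps $\beta_n$ are injective, so $\iota$ is injective and unital, and $R$ is countable-dimensional and a directed union of unital matricial subalgebras.

**Step 2: $R$ is simple.** A nonzero ideal contains some nonzero $a\in R_n$. Every component of $\beta_n(a)$ has all the $a_{t'}$ among its blocks, so every component is nonzero. Hence the ideal contains $R_{n+1}\ni1$. So $R\in\mathcal L$.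

**Step 3: maps with prescribed ranks on $R_n$, and their uniqueness.** These are needed in order to build $\kappa_t$ stage by stage. Let $\eta_n=1-\frac1{q+n}$ and let $1^n_{t'}$ be the unit of the $t'$-th factor of $R_n$.

For each $n$ and $t$ there is a unital $\lambda:R_n\to V$ with $\mathrm{rk}\,\lambda(1^n_{t'})=E(\eta_n)_{tt'}$ for all $t'$. The numbers $E(\eta_n)_{tt'}$, $t'\in T$, are positive rationals with sum $1$, and for $N$ large the numbers $N!\,E(\eta_n)_{tt'}$ are integers divisible by $k_n$. Map $R_n$ block-diagonally into $\mathcal M_{N!}(K)$, the $t'$-th factor with multiplicity $N!\,E(\eta_n)_{tt'}/k_n$. The block sizes add up to $N!$, so the map is unital.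

Any two unital homomorphisms $R_n\to V$ with the same ranks on all $1^n_{t'}$ are conjugate by a unit of $V$. Both map into a common $\mathcal M_{N!}(K)$ and make $K^{N!}$ into two semisimple $R_n$-modules. The multiplicity of the $t'$-th simple module is the matrix rank of the image of $1^n_{t'}$ divided by $k_n$, so the multiplicities agree. The modules are therefore isomorphic, and an isomorphism is a conjugating unit.

**Step 4: compatibility of the ranks.** We check that the ranks prescribed on $R_{n+1}$ restrict along $\beta_n$ to those prescribed on $R_n$. Let $\lambda:R_{n+1}\to V$ be unital with ranks $E(\eta_{n+1})_{tt''}$. The component of $\beta_n(1^n_{t'})$ in the factor $t''$ is an idempotent of matrix rank $k_n(N_n\delta_{t''t'}+1)$ in a matrix algebra of size $k_n(N_n+m)$. Put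
$$\theta_n=\frac{N_n}{N_n+m}=\frac{(q+n)^2-1}{(q+n)^2}.$$
The fraction $\frac{N_n\delta_{t''t'}+1}{N_n+m}$ is the entry $E(\theta_n)_{t''t'}$, because $\frac{1-\theta_n}{m}=\frac1{N_n+m}$. Therefore, by (1),
$$\mathrm{rk}\,\lambda\beta_n(1^n_{t'})=\sum_{t''}E(\eta_{n+1})_{tt''}E(\theta_n)_{t''t'}=E(\eta_{n+1}\theta_n)_{tt'}=E(\eta_n)_{tt'},$$
the last step because
$$\frac{q+n}{q+n+1}\cdot\frac{(q+n-1)(q+n+1)}{(q+n)^2}=\frac{q+n-1}{q+n}.$$

**Step 5: the maps $\kappa_t$.** We assemble the stages. Fix $t$. Start with a unital $\kappa_t^0:R_0\to V$ with ranks $E(\eta_0)_{tt'}$. Given a unital $\kappa^n_t:R_n\to V$ with ranks $E(\eta_n)_{tt'}$, take $\lambda$ as in Step 4. By Steps 3 and 4, $\lambda\beta_n$ and $\kappa_t^n$ are conjugate by a unit of $V$. Replacing $\lambda$ by a conjugate we obtain $\kappa_t^{n+1}$ with $\kappa_t^{n+1}\beta_n=\kappa_t^n$. The limit $\kappa_t:R\to V$ is unital, and $\mathrm{rk}\,\kappa_t(\iota(e_s))=E(\eta_0)_{ts}=E(\eta)_{ts}$. $\square$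

## 6. Standard and good homomorphisms

**Definition (object).** An *object* is $\mathbf A=(X,(A^0_x)_{x\in X},C)$ with $X$, $C$ finite sets and $A^0_x\in\mathcal L$. Put $A_x=A^0_x\otimes\Lambda_C\in\mathcal L$ and $A=\prod_{x\in X}A_x$.

**Definition (standard, good).** Let $\mathbf A=(X,(A^0_x),C)$ and $\mathbf B=(Y,(B^0_y),D)$ be objects with $C\subsetneq D$, and let $\rho\subseteq X\times Y$. A homomorphism $\varphi:A\to B$ is *standard with relation $\rho$ and label $c\in D\setminus C$* if there are finite nonempty sets $\Sigma_x$ and unital homomorphisms $\kappa_{x,s}:A^0_x\to\Lambda_c$ ($x\in X$, $s\in\Sigma_x$), and idempotents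
$$f_{s,y}\in B^0_y\otimes\Lambda_{D\setminus(C\cup\{c\})}\qquad\Bigl(s\in\Sigma:=\bigsqcup_x\Sigma_x,\ y\in Y\Bigr),$$
pairwise orthogonal for fixed $y$, such that for $s\in\Sigma_x$: $f_{s,y}\ne0\iff(x,y)\in\rho$; and $\varphi((r_x)_x)_y=\sum_x\varphi_{xy}(r_x)$ with
$$\varphi_{xy}(a\otimes\lambda)=\sum_{s\in\Sigma_x}f_{s,y}\otimes\kappa_{x,s}(a)\otimes\lambda\qquad(a\in A^0_x,\ \lambda\in\Lambda_C). \tag{2}$$
For a unit $w$ write $\mathrm{Ad}(w)(r)=wrw^{-1}$. Call $\varphi$ *good with relation $\rho$* if $\varphi=\mathrm{Ad}(w)\varphi'$ with $\varphi'$ standard with relation $\rho$ and $w$ a unit of $B$.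

In (2) the three tensor factors lie in $B_y^0\otimes\Lambda_{D\setminus(C\cup\{c\})}$, $\Lambda_c$ and $\Lambda_C$; together these make up $B_y=B_y^0\otimes\Lambda_D$. Any such data define a homomorphism: for each $s$ the map $a\otimes\lambda\mapsto f_{s,y}\otimes\kappa_{x,s}(a)\otimes\lambda$ is multiplicative, and for fixed $y$ the summands for different $s\in\Sigma$ multiply to $0$. Moreover $\varphi_{xy}(1)=\sum_{s\in\Sigma_x}f_{s,y}\otimes1\otimes1$ is a sum of orthogonal idempotents, so $\varphi_{xy}\neq0\iff(x,y)\in\rho$. By the Observation, a good map with relation $\rho$ induces on $\mathrm{Id}_c$ the semilattice map with relation $\rho$.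

*Example.* The map of Section 3, placed in $\mathcal M_3(K)\otimes\Lambda_c$, is standard. Take $X=\{1,2\}$, $A^0_x=K$, $C=\emptyset$; $Y=\{1,2\}$, $B^0_y=\mathcal M_3(K)$, $D=\{c\}$; $\Sigma_x=\{x\}$ and $\kappa_{x,x}:K\to\Lambda_c$ the unital inclusion; and $f_{1,1}=\mathrm{diag}(1,1,0)$, $f_{2,1}=\mathrm{diag}(0,0,1)$, $f_{1,2}=\mathrm{diag}(1,0,0)$, $f_{2,2}=\mathrm{diag}(0,1,1)$. Then $\varphi(a_1,a_2)=(\mathrm{diag}(a_1,a_1,a_2)\otimes1,\ \mathrm{diag}(a_1,a_2,a_2)\otimes 1)$.

The induction composes good maps, so we need to know that composites are good with the right relation.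

**Lemma 3.** If $\varphi:A\to B$ and $\varphi':B\to B''$ are good with relations $\rho,\rho'$, then $\varphi'\varphi$ is good with relation $\rho'\rho$.

*Proof.* **Step 1: reduction to standard maps.** We move the inner automorphism of $B$ past $\varphi'$. For a unit $w\in B$ put $\hat w=\varphi'(w)+1-\varphi'(1)$. Since $\varphi'(w)$ and $\varphi'(w^{-1})$ are inverse to each other in the corner with unit $\varphi'(1)$, $\hat w$ is a unit of $B''$ with inverse $\varphi'(w^{-1})+1-\varphi'(1)$. As $1-\varphi'(1)$ annihilates the image of $\varphi'$ on both sides, $\varphi'\mathrm{Ad}(w)=\mathrm{Ad}(\hat w)\varphi'$. So if $\varphi=\mathrm{Ad}(w)\varphi_1$ and $\varphi'=\mathrm{Ad}(w')\varphi'_1$ with $\varphi_1,\varphi_1'$ standard, then $\varphi'\varphi=\mathrm{Ad}(w'\hat w)\varphi_1'\varphi_1$, with $\hat w$ formed from $\varphi_1'$. We may assume that $\varphi,\varphi'$ are standard. Let $\varphi$ have data $c,\Sigma_x,\kappa_{x,s},f_{s,y}$ as in the definition, and $\varphi'$ data $c',\Sigma'_y,\kappa'_{y,s'},f'_{s',z}$, where $\mathbf B''=(Z,(B''^0_z),E)$.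

**Step 2: computing the composite.** The point is that $\varphi'$ acts only on the $B^0_y$ part and leaves $\Lambda_D$ alone. For $b\in B_y^0$, $\mu\in\Lambda_D$ we have $\varphi'_{yz}(b\otimes\mu)=\Phi_{yz}(b)\otimes\mu$, with the homomorphisms
$$\Phi_{yz}:B^0_y\to B''^0_z\otimes\Lambda_{E\setminus D},\qquad\Phi_{yz}(b)=\sum_{s'\in\Sigma'_y}f'_{s',z}\otimes\kappa'_{y,s'}(b).$$
Put
$$f''_{s,z}=\sum_y(\Phi_{yz}\otimes\mathrm{id})(f_{s,y})\in B''^0_z\otimes\Lambda_{E\setminus D}\otimes\Lambda_{D\setminus(C\cup\{c\})}=B''^0_z\otimes\Lambda_{E\setminus(C\cup\{c\})}.$$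
Applying $\varphi'$ to (2) and summing over $y$ gives
$$(\varphi'\varphi)_{xz}(a\otimes\lambda)=\sum_{s\in\Sigma_x}f''_{s,z}\otimes\kappa_{x,s}(a)\otimes\lambda .$$

**Step 3: the $f''_{s,z}$ are as required.** Fix $z$. The maps $\Phi_{yz}$ for different $y$ have mutually orthogonal images, because the $f'_{s',z}$ are orthogonal. So $(b_y)_y\mapsto\sum_y(\Phi_{yz}\otimes\mathrm{id})(b_y)$ is a homomorphism on $\prod_yB^0_y\otimes\Lambda_{D\setminus(C\cup\{c\})}$. It carries the pairwise orthogonal idempotents $(f_{s,y})_y$, $s\in\Sigma$, to the $f''_{s,z}$, which are therefore pairwise orthogonal idempotents. The terms of the sum defining $f''_{s,z}$ are orthogonal idempotents, so $f''_{s,z}\ne0$ iff some term is nonzero.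

As with $\varphi_{xy}$ above, $\Phi_{yz}(1)$ shows that $\Phi_{yz}\neq0\iff(y,z)\in\rho'$. If $\Phi_{yz}\ne0$, then $\Phi_{yz}\otimes\mathrm{id}$ is a nonzero map whose domain is simple by Lemma 1(b), so it is injective. Hence, for $s\in\Sigma_x$, $f''_{s,z}\neq0$ iff there is $y$ with $(x,y)\in\rho$ and $(y,z)\in\rho'$, that is, iff $(x,z)\in\rho'\rho$. So $\varphi'\varphi$ is standard with relation $\rho'\rho$ and label $c\in D\setminus C\subseteq E\setminus C$. $\square$

The next lemma makes it harmless to enlarge the algebras at and above $b$.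

**Lemma 4.** Let $\varphi:A\to B$ be good with relation $\rho$, and let $G$ be a finite set disjoint from $D$ (hence from $C$). Regard $B\otimes\Lambda_G$ as the algebra of $(Y,(B^0_y),D\cup G)$, and similarly $A\otimes\Lambda_G$ as the algebra of $(X,(A^0_x),C\cup G)$. (i) For a nonzero idempotent $v\in\Lambda_G$, the map $r\mapsto\varphi(r)\otimes v$, $A\to B\otimes\Lambda_G$, is good with relation $\rho$. (ii) $\varphi\otimes\mathrm{id}:A\otimes\Lambda_G\to B\otimes\Lambda_G$ is good with relation $\rho$.

*Proof.* Let $\varphi=\mathrm{Ad}(w)\varphi'$ with $\varphi'$ standard. In both cases use the unit $w\otimes1$ and the same $\Sigma_x$, $\kappa_{x,s}$ and label $c$. In (i) use the idempotents $f_{s,y}\otimes v\in B_y^0\otimes\Lambda_{(D\cup G)\setminus(C\cup\{c\})}$, which vanish exactly when $f_{s,y}$ does. In (ii) use the same $f_{s,y}$; the slots in $G$ are carried along as part of $\lambda$, and $(D\cup G)\setminus(C\cup G\cup\{c\})=D\setminus(C\cup\{c\})$. $\square$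

## 7. Factoring a good map through a prescribed set

We are given a good map with relation $\tau\sigma$, and we factor it through a new object on the middle set $U$, after adding two slots: $c_1$ gives room, and $c_2$ receives the new algebras.

**Lemma 5.** Let $\varphi:A\to B$ be good with relation $\rho=\tau\sigma$, where $U$ is a finite set, $\sigma\subseteq X\times U$, $\tau\subseteq U\times Y$. Let $G=\{c_1,c_2\}$ be a two-element set disjoint from $D$. Then there are an object $\mathbf R=(U,(R^0_u),C_R)$ with $C\subsetneq C_R\subsetneq D\cup G$, a nonzero idempotent $v_0\in\Lambda_{c_1}$, and good homomorphisms $\psi:A\to R$, $\chi:R\to B\otimes\Lambda_G$ with relations $\sigma,\tau$, such that $\chi\psi(r)=\varphi(r)\otimes v_0\otimes1$ for all $r\in A$. The $R^0_u$ are countable-dimensional.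

*Proof.* Write $\varphi=\mathrm{Ad}(w)\varphi'$ with $\varphi'$ standard, with data $c,\Sigma_x,\kappa_{x,s},f_{s,y}$. Put $C_R=C\cup\{c\}\subseteq D$ and $Z_y=B^0_y\otimes\Lambda_{D\setminus C_R}\in\mathcal L$, so $f_{s,y}\in Z_y$.

**Step 1: splitting the idempotents among the elements of $U$.** In $\chi\psi$, the element $x$ reaches $y$ through several $u$, so $f_{s,y}$ has to be divided among these $u$. Each $u$ also gets an extra piece of its own, so that it acts on $y$ for every $(u,y)\in\tau$ even if no $x$ is related to $u$.

For $u\in U$ let $T_u=\{*_u\}\sqcup\bigsqcup_{(x,u)\in\sigma}\Sigma_x$, a finite nonempty set. In $V=\Lambda_{c_1}$ choose pairwise orthogonal nonzero idempotents $v_0$ and $v_u$ ($u\in U$); they exist in $\mathcal M_{n!}(K)$ as soon as $n!\ge|U|+1$. For $(x,y)\in X\times Y$ put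
$$U_{xy}=\{u:(x,u)\in\sigma,\ (u,y)\in\tau\},$$
which is nonempty iff $(x,y)\in\tau\sigma=\rho$. For $(x,y)\in\rho$ use Fact 2, with all ranks equal to $\mathrm{rk}(v_0)/|U_{xy}|$, to write $v_0=\sum_{u\in U_{xy}}v^u_{xy}$ with pairwise orthogonal nonzero idempotents. For $(u,y)\in\tau$ and $t\in T_u$ define $h^u_{t,y}\in Z_y\otimes\Lambda_{c_1}$ by
$$h^u_{s,y}=f_{s,y}\otimes v^u_{xy}\quad(s\in\Sigma_x,\ (x,u)\in\sigma),\qquad h^u_{*_u,y}=1\otimes v_u .$$
All of these are nonzero, because $(x,u)\in\sigma$ and $(u,y)\in\tau$ give $(x,y)\in\rho$, so $f_{s,y}\neq0$. For fixed $y$ they are pairwise orthogonal over all pairs $(u,t)$. For different $s$ this comes from the $f_{s,y}$. For the same $s$ and different $u$ it comes from the $v^u_{xy}$. If a starred index is involved, it comes from the orthogonality of $v_0$ and the $v_u$, since $v_{xy}^u=v_0v_{xy}^uv_0$. Finally, for $s\in\Sigma_x$,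
$$\sum_{u\in U_{xy}}h^u_{s,y}=f_{s,y}\otimes v_0, \tag{3}$$
where both sides are $0$ if $(x,y)\notin\rho$.

**Step 2: choosing $R^0_u$.** We want $R_u^0$ from Lemma 2 for the set $T_u$, with $\eta$ so close to $1$ that $E(1/\eta)$ carries the rank vectors of the $h^u_{t,y}$ to positive vectors.

By Lemma 1(c) choose a unital matricial subalgebra $F_y\subseteq Z_y$ containing all $f_{s,y}$, in each of whose blocks $l$ every nonzero $f_{s,y}$ has nonzero component. Then $h^u_{t,y}\in F_y\otimes V$ has rank $r^u_{t,y,l}>0$ in block $l$. Let $m_u=|T_u|$ and choose an integer $q_u\ge2$ so large that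
$$r^u_{t,y,l}>\frac1{m_uq_u}\sum_{t'\in T_u}r^u_{t',y,l}$$
for all $y$ with $(u,y)\in\tau$, all $t\in T_u$ and all $l$; these are finitely many conditions. Put $\eta_u=1-1/q_u$ and let $R^0_u,\iota_u,\kappa^u_t$ be given by Lemma 2 for $T_u$ and $q_u$.

**Step 3: the idempotents of $\chi$.** We undo in advance the mixing that the $\kappa^u_t$ will cause. Since $E(1/\eta)=\frac1\eta\bigl(I-\frac{1-\eta}{m}J\bigr)$ and $1-\eta_u=1/q_u$,
$$\gamma^u_{t,y,l}:=\sum_{t'}E(1/\eta_u)_{tt'}\,r^u_{t',y,l}=\frac1{\eta_u}\Bigl(r^u_{t,y,l}-\frac1{m_uq_u}\sum_{t'}r^u_{t',y,l}\Bigr)>0,$$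
and $\sum_t\gamma^u_{t,y,l}=\sum_tr^u_{t,y,l}$ because the column sums of $E(1/\eta_u)$ are $1$. By Fact 2 in each block, there are pairwise orthogonal idempotents $g^u_{t,y}\in F_y\otimes V$ ($t\in T_u$) with $\sum_tg^u_{t,y}=\sum_th^u_{t,y}$ and block ranks $\gamma^u_{t,y,l}$. They are nonzero. For fixed $y$ they are pairwise orthogonal over all $(u,t)$, since each $g^u_{t,y}$ lies under $\sum_{t'}h^u_{t',y}$ and these sums are orthogonal for different $u$. Put $g^u_{t,y}=0$ if $(u,y)\notin\tau$.

**Step 4: conjugating finitely many idempotents.** We compare what $\chi\psi$ will produce with what it should produce. For $(u,y)\in\tau$ and $t\in T_u$ put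
$$\hat h^u_{t,y}=\sum_{t'\in T_u}g^u_{t',y}\otimes\kappa^u_{t'}(\iota_u(e_t))\in F_y\otimes\Lambda_{c_1}\otimes\Lambda_{c_2}.$$
For fixed $y$ these are pairwise orthogonal idempotents: terms with different $(u,t')$ are orthogonal because of the $g$'s, and terms with the same $(u,t')$ and different $t$ because the $e_t$ are orthogonal. By multiplicativity of ranks and the symmetry of $E(\eta_u)$, the rank of $\hat h^u_{t,y}$ in block $l$ is
$$\sum_{t'}\gamma^u_{t',y,l}E(\eta_u)_{t't}=\sum_{t'}E(\eta_u)_{tt'}\gamma^u_{t',y,l}=r^u_{t,y,l},$$
since $E(\eta_u)E(1/\eta_u)=I$. This is also the rank of $h^u_{t,y}\otimes1$. Apply Fact 1 in each block, for fixed $y$ to the families indexed by all $(u,t)$ with $(u,y)\in\tau$. There is a unit $z_y\in F_y\otimes\Lambda_G\subseteq Z_y\otimes\Lambda_G$ with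
$$z_y\,\hat h^u_{t,y}\,z_y^{-1}=h^u_{t,y}\otimes1\qquad\text{for all }u\text{ with }(u,y)\in\tau,\ t\in T_u. \tag{4}$$

**Step 5: the maps $\psi$ and $\chi$.** We put the pieces into standard form. Let $\mathbf R=(U,(R^0_u),C_R)$. Then $C\subsetneq C_R\subsetneq D\cup G$.

Let $\psi:A\to R$ be the standard map with label $c$, with the data $\Sigma_x,\kappa_{x,s}$ of $\varphi'$, and with the idempotents of $R^0_u=R^0_u\otimes\Lambda_{C_R\setminus(C\cup\{c\})}$ equal to $\iota_u(e_s)$ if $s\in\Sigma_x$ and $(x,u)\in\sigma$, and $0$ otherwise. For fixed $u$ they are pairwise orthogonal, and since $\iota_u$ is injective the relation is $\sigma$.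

Let $\chi^\circ:R\to B\otimes\Lambda_G$ be the standard map with label $c_2\in(D\cup G)\setminus C_R$, sets $T_u$, homomorphisms $\kappa^u_t:R^0_u\to\Lambda_{c_2}$, and idempotents
$$g^u_{t,y}\in Z_y\otimes\Lambda_{c_1}=B^0_y\otimes\Lambda_{(D\cup G)\setminus(C_R\cup\{c_2\})}.$$
Its relation is $\tau$, because $g^u_{t,y}\neq 0$ iff $(u,y)\in\tau$. Put $z=(z_y)_y$, regarded as a unit of $B\otimes\Lambda_G=\prod_yZ_y\otimes\Lambda_{C_R}\otimes\Lambda_G$, and
$$\chi=\mathrm{Ad}\bigl((w\otimes1)z\bigr)\chi^\circ,$$
which is good with relation $\tau$.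

**Step 6: the composite.** It remains to verify the equation. Let $a\in A^0_x$, $\lambda\in\Lambda_C$. The $u$-component of $\psi(a\otimes\lambda)$ is $\sum_{s\in\Sigma_x}\iota_u(e_s)\otimes\kappa_{x,s}(a)\otimes\lambda$ if $(x,u)\in\sigma$, and $0$ otherwise; here $\kappa_{x,s}(a)\otimes\lambda\in\Lambda_c\otimes\Lambda_C=\Lambda_{C_R}$ is carried along by $\chi^\circ$. Hence
$$\bigl(\chi^\circ\psi(a\otimes\lambda)\bigr)_y=\sum_{u\in U_{xy}}\sum_{s\in\Sigma_x}\hat h^u_{s,y}\otimes\kappa_{x,s}(a)\otimes\lambda .$$
The element $\kappa_{x,s}(a)\otimes\lambda\in\Lambda_{C_R}$ commutes with $z_y\in Z_y\otimes\Lambda_G$, because they sit in different tensor factors. Conjugating by $z$ and using (4) and then (3), we get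
$$\sum_{s\in\Sigma_x}\sum_{u\in U_{xy}}h^u_{s,y}\otimes1\otimes\kappa_{x,s}(a)\otimes\lambda=\sum_{s\in\Sigma_x}f_{s,y}\otimes v_0\otimes1\otimes\kappa_{x,s}(a)\otimes\lambda=\bigl(\varphi'(a\otimes\lambda)\otimes v_0\otimes1\bigr)_y,$$
up to the order of the tensor factors. Conjugating by $w\otimes1$ gives $\chi\psi(a\otimes\lambda)=\varphi(a\otimes\lambda)\otimes v_0\otimes1$. $\square$

Note how the infinite-dimensional part was dealt with: the element $a$ passes through $R$ inside the slot $c$, and only the idempotents $\iota_u(e_s)$ are ever affected by $z$.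

## 8. Inserting elements in reverse dismantling order

**Step 1: preparing the poset.** We arrange that each new element has exactly one lower and exactly one upper cover. Let $P$ be dismantlable via $p_1,\dots,p_n$. We may assume $S_p=\mathcal P(X_p)$ with $X_p$ finite; let $\rho_{pq}$ be the relation of $\boldsymbol f_{p,q}$. Add a new least element $\hat0$ and a new greatest element $\hat1$, with $X_{\hat0}=X_{\hat1}=\emptyset$ and zero maps; this is a diagram on $\hat P=P\cup\{\hat0,\hat1\}$. Let
$$Q_k=\{\hat0,\hat1\}\cup(P\setminus\{p_1,\dots,p_k\}).$$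
In $Q_{k-1}$ the element $p_k$ has exactly one lower cover $a$: its unique lower cover in $P\setminus\{p_1,\dots,p_{k-1}\}$ if there is one, otherwise $\hat0$. Likewise it has exactly one upper cover $b$. If $q<p_k$ with $q\in Q_k$, a maximal chain from $q$ to $p_k$ in the finite poset $Q_{k-1}$ passes through a lower cover of $p_k$, that is, through $a$. So for $q\in Q_k$ we have $q<p_k\iff q\le a$, and dually $q>p_k\iff q\ge b$. Also $a<b$.

*Example.* For the square with the dismantling order $p,p',a,b$, the elements are inserted in the order $b,a,p',p$: $b$ between $\hat0$ and $\hat1$, $a$ between $\hat0$ and $b$, then $p'$ and $p$, each between $a$ and $b$.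

**Claim.** For $k=n,n-1,\dots,0$ there are objects $\mathbf R_q=(X_q,(R^0_{q,i})_{i\in X_q},C_q)$ ($q\in Q_k$) with countable-dimensional $R^0_{q,i}$, and homomorphisms $\varphi_{qq'}:R_q\to R_{q'}$ ($q\le q'$ in $Q_k$) forming a functor (identities for $q=q'$, compatible with composition), such that for $q<q'$: $C_q\subsetneq C_{q'}$ and $\varphi_{qq'}$ is good with relation $\rho_{qq'}$.

**Step 2: the start $k=n$.** Here $Q_n=\{\hat0,\hat1\}$. Take $R_{\hat0}=R_{\hat1}=0$, $C_{\hat0}=\emptyset$, $|C_{\hat1}|=1$. The zero map is standard with vacuous data.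

**Step 3: the new diagram on $Q_{k-1}=Q_k\cup\{p\}$, $p=p_k$.** We factor $\varphi_{ab}$ through a new algebra and enlarge everything at and above $b$. Let $a,b$ be as in Step 1. Since $\rho_{ab}=\rho_{pb}\rho_{ap}$, Lemma 5 applies to $\varphi_{ab}$ with $U=X_p$, $\sigma=\rho_{ap}$, $\tau=\rho_{pb}$ and a set $G=\{c_1,c_2\}$ disjoint from all $C_q$, $q\in Q_k$. It gives $\mathbf R_p:=\mathbf R$ with label set $C_p:=C_R$, and $\psi:R_a\to R_p$, $\chi:R_p\to R_b\otimes\Lambda_G$ with
$$\chi\psi=\varphi_{ab}(\cdot)\otimes v,\qquad v=v_0\otimes1\in\Lambda_G\ \text{ a nonzero idempotent}. \tag{5}$$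
Define:

* $R'_q=R_q\otimes\Lambda_G$ with label set $C'_q=C_q\cup G$ for $q\in Q_k$, $q\ge b$; $R'_q=R_q$, $C_q'=C_q$ for the other $q\in Q_k$; $R'_p=R_p$, $C'_p=C_p$.
* For $q\le q'$ in $Q_k$: $\varphi'_{qq'}=\varphi_{qq'}\otimes\mathrm{id}$ if $q\ge b$; $\varphi'_{qq'}=\varphi_{qq'}(\cdot)\otimes v$ if $q\not\ge b$ and $q'\ge b$; $\varphi'_{qq'}=\varphi_{qq'}$ if $q'\not\ge b$.
* $\varphi'_{qp}=\psi\varphi_{qa}$ for $q\le a$; $\varphi'_{pq}=(\varphi_{bq}\otimes\mathrm{id})\chi$ for $q\ge b$; $\varphi'_{pp}=\mathrm{id}$.

Since $a<b$, no $q\le a$ satisfies $q\ge b$; in particular $R'_a=R_a$.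

**Step 4: functoriality.** We check all chains of length three. Let $q\le q'\le q''$ in $Q_k$. If $q\ge b$, or if $q''\not\ge b$, all three maps are of the same kind and there is nothing to do. If $q\not\ge b$ and $q'\ge b$, then $(\varphi_{q'q''}\otimes\mathrm{id})(\varphi_{qq'}(r)\otimes v)=\varphi_{qq''}(r)\otimes v$. If $q'\not\ge b$ and $q''\ge b$, then $\varphi_{q'q''}(\varphi_{qq'}(r))\otimes v=\varphi_{qq''}(r)\otimes v$.

Now the chains containing $p$. For $q\le a$ and $q'\ge b$, by (5),
$$\varphi'_{pq'}\varphi'_{qp}=(\varphi_{bq'}\otimes\mathrm{id})\chi\psi\varphi_{qa}=\varphi_{bq'}\varphi_{ab}\varphi_{qa}(\cdot)\otimes v=\varphi_{qq'}(\cdot)\otimes v=\varphi'_{qq'}.$$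
For $q\le q'\le a$: $\varphi'_{q'p}\varphi'_{qq'}=\psi\varphi_{q'a}\varphi_{qq'}=\psi\varphi_{qa}=\varphi'_{qp}$. For $b\le q\le q'$: $\varphi'_{qq'}\varphi'_{pq}=(\varphi_{qq'}\varphi_{bq}\otimes\mathrm{id})\chi=\varphi'_{pq'}$. Chains in which $p$ is repeated involve only $\varphi'_{pp}=\mathrm{id}$.

**Step 5: goodness and relations.** For pairs $q<q'$ in $Q_k$ use Lemma 4: part (ii) if $q\ge b$, part (i) if $q\not\ge b$ and $q'\ge b$; otherwise nothing has changed. The maps $\varphi'_{ap}=\psi$ and $\varphi'_{pb}=\chi$ are good with relations $\rho_{ap}$ and $\rho_{pb}$ by Lemma 5. For $q>b$, $\varphi_{bq}\otimes\mathrm{id}$ is good with relation $\rho_{bq}$ by Lemma 4(ii). So by Lemma 3, $\varphi'_{qp}$ ($q<a$) and $\varphi'_{pq}$ ($q>b$) are good with relations $\rho_{ap}\rho_{qa}=\rho_{qp}$ and $\rho_{bq}\rho_{pb}=\rho_{pq}$.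

**Step 6: label sets.** Strict inclusions are part of the claim, since the definition of a standard map needs a free label. Let $q<q'$ in $Q_k$, so $C_q\subsetneq C_{q'}$. If $q\ge b$, then $C'_q=C_q\cup G\subsetneq C_{q'}\cup G=C'_{q'}$, because $G$ is disjoint from $C_{q'}$. If $q\not\ge b$, then $C'_q=C_q\subsetneq C_{q'}\subseteq C'_{q'}$. For $q\le a$: $C'_q=C_q\subseteq C_a\subsetneq C_p$. For $q\ge b$: $C_p\subsetneq C_b\cup G\subseteq C_q\cup G=C'_q$. This proves the claim.

**Step 7: reading off the lift.** Take $k=0$ and restrict to $P$. Each $R_p=\prod_{i\in X_p}R_{p,i}$ is a finite product of the algebras $R_{p,i}=R^0_{p,i}\otimes\Lambda_{C_p}$. By Lemma 1(b) these are in $\mathcal L$, so they are simple, unital and locally matricial, and they have countable dimension. Thus $R_p$ is locally matricial. By the Observation, $\alpha_p:\mathcal P(X_p)\to\mathrm{Id}_cR_p$, $Z\mapsto\{r:r_i=0\ \forall i\notin Z\}$, is an isomorphism. For $p<q$ the map $\varphi_{pq}$ is, up to conjugation by a unit, standard with relation $\rho_{pq}$, so its $(i,j)$-component is nonzero iff $(i,j)\in\rho_{pq}$.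 By the Observation again, $\mathrm{Id}_c\varphi_{pq}\circ\alpha_p=\alpha_q\circ\boldsymbol f_{p,q}$. For $p=q$ this is trivial. This proves Theorem A. $\blacksquare$

## 9. Crowns and the necessity of dismantlability for lattices

We prove Theorem B. The implication (1)⇒(2) is Theorem A, and (2)⇒(3) holds because locally matricial algebras are von Neumann regular (Section 1). It remains to show that for a finite non-dismantlable lattice $L$ some $L$-indexed diagram has no lift by regular rings.

**Definition (crown).** A *crown of order $2n$*, $n\ge3$, is a poset with elements $x_i,y_i$ ($i\in\mathbb Z/n$) whose only strict comparabilities are $x_i<y_i$ and $x_{i+1}<y_i$.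

*Example.* In $\boldsymbol 2^3$ the atoms $x_i=\{i\}$ and the coatoms $y_i=\{i,i+1\}$, $i\in\mathbb Z/3$, form a crown of order $6$.

**Step 1: finding a crown.** The combinatorial input is a theorem of Kelly and Rival (*Crowns, fences, and dismantlable lattices*, Canad. J. Math. 26 (1974) 1257–1271): a finite lattice is dismantlable iff it contains no crown of order $2n$, $n\ge3$, as a subposet. Their dismantlability means successive removal of one element leaving sublattices, and we check that this agrees with ours. Let $L'$ be a finite lattice and $p\in L'$. Then $L'\setminus\{p\}$ is a sublattice iff $p$ is neither a join nor a meet of two elements different from $p$. If $p=c\vee d$ with $c,d\neq p$, then $c$ and $d$ lie below lower covers of $p$, and not both below the same one, so $p$ has at least two lower covers. Conversely, two distinct lower covers of $p$ have join $p$. So $p$ is not such a join iff it has at most one lower cover, and dually for meets. Hence the two kinds of removal agree step by step.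

So $L$ contains a crown with elements $x_i,y_i$ ($i\in\mathbb Z/n$, $n\ge3$), which we fix.

**Step 2: three regions of $L$.** The diagram will be $\boldsymbol 2^2$ around the crown and $\boldsymbol 2$ elsewhere. Put
$$L_0=\{q:q\not\ge x_i\ \forall i\},\quad M=\{q:\exists i,j,\ x_i\le q\le y_j\},\quad L_2=L\setminus(L_0\cup M).$$
Thus $L_2$ consists of the $q$ that lie above some $x_i$ and below no $y_j$. So $L_0$ is a down-set, $L_2$ is an up-set, and $q\le q'$ with $q\in M$ implies $q'\in M\cup L_2$. The bottom $0_L$ is in $L_0$: otherwise some $x_i=0_L$ would lie below all $y_j$, which is impossible as $n\ge3$. Dually, the top $1_L$ is in $L_2$. For $\boldsymbol 2^3$, $L_0$ and $L_2$ consist of the bottom and of the top, and $M$ is the crown.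

**Step 3: an isotone retraction of $M$ onto the crown.** It lets us define the diagram on $M$ by defining it on the crown. For $q\in M$ let $I(q)=\{i:x_i\le q\}$ and $J(q)=\{j:q\le y_j\}$. These are nonempty, and $x_i<y_j$ for all $(i,j)\in I(q)\times J(q)$. The comparability graph of the crown is a $2n$-cycle with $2n\ge6$; all degrees are $2$ and it contains no $4$-cycle. So $|I(q)|$ and $|J(q)|$ are not both at least $2$, and either $|I(q)|=1$ and $|J(q)|\le2$, or $|J(q)|=1$ and $|I(q)|\le2$. Define
$$r(q)=y_j\ \text{ if }|I(q)|=2\text{ and }J(q)=\{j\},\qquad r(q)=x_i\ \text{ if }I(q)=\{i\}.$$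
Since $I(x_i)=\{i\}$, $I(y_j)=\{j,j+1\}$ and $J(y_j)=\{j\}$, the map $r$ fixes all $x_i$ and $y_j$. It is isotone. Let $q\le q'$ in $M$, so $I(q)\subseteq I(q')$ and $J(q)\supseteq J(q')$. If $r(q)=y_j$, then $I(q')=I(q)$ has two elements and $J(q')=\{j\}$, so $r(q')=y_j$. If $r(q)=x_i$, then either $I(q')=\{i\}$ and $r(q')=x_i$, or $|I(q')|=2$ and $r(q')=y_j$ with $j\in J(q')$ and $i\in I(q')$, so $x_i<y_j$.

**Step 4: the diagram.** We put one flip on the cycle. For $c\le c'$ in the crown let $g(c,c')=1\in\mathbb Z/2$ if $(c,c')=(x_1,y_1)$, and $g(c,c')=0$ otherwise. Chains in the crown have at most two elements, so in a chain $c\le c'\le c''$ two neighbors are equal, and $g(c,c'')=g(c,c')+g(c',c'')$. With $e,s,\pi$ from Section 1, let $S_q=\boldsymbol 2^2$ for $q\in M$ and $S_q=\boldsymbol 2$ otherwise. Maps from $L_0$ to $M$ are $e$, maps from $M$ to $L_2$ are $\pi$, the map for $q\le q'$ inside $M$ is $s^{g(r(q),r(q'))}$, and all other maps are identities. This is a diagram: inside $M$ because $g$ is additive, $r$ is isotone and $s^2=\mathrm{id}$; in the remaining cases because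 $se=e$, $\pi s=\pi$ and $\pi e=\mathrm{id}$.

**Step 5: an idempotent followed through a supposed lift.** Suppose regular rings $R_q$, maps $\varphi_{qq'}$ and isomorphisms $\alpha_q$ lift the diagram. We choose an idempotent at the bottom that survives to the top. Since $R_{0_L}\ne0$ is regular, it contains a nonzero idempotent: if $x\neq0$ and $x=xyx$, then $xy$ is one. Call it $\varepsilon$. The ideal it generates is finitely generated and nonzero, so it is $\alpha_{0_L}(1)$. Put $\varepsilon_q=\varphi_{0_L,q}(\varepsilon)$. Then $\varepsilon_{1_L}\neq0$: otherwise $\mathrm{Id}_c\varphi_{0_L,1_L}$ would send $\alpha_{0_L}(1)$ to $0$, while $\boldsymbol f_{0_L,1_L}(1)=1\ne0$.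

**Step 6: splitting the idempotent over $M$.** Let $q\in M$, and let $I_q,J_q$ be the images under $\alpha_q$ of the two atoms $\{1\},\{2\}$ of $\boldsymbol 2^2$. Every ideal is a sum of finitely generated ideals, and there are only four of those, so $R_q$ has exactly the four ideals $0,I_q,J_q,R_q$. Hence $I_q\cap J_q=0$, because it is an ideal properly contained in both; also $I_q+J_q=R_q$, and $I_qJ_q,J_qI_q\subseteq I_q\cap J_q=0$. So $R_q=I_q\oplus J_q$ as rings. Write $\varepsilon_q=a_q+b_q$ with $a_q\in I_q$, $b_q\in J_q$; these are idempotents with $a_qb_q=0$.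

Let $q\le q'$ in $M$. If the map of the diagram is the identity, then $\varphi_{qq'}$ sends $I_q$ into $I_{q'}$ and $J_q$ into $J_{q'}$. As $\varphi_{qq'}(\varepsilon_q)=\varepsilon_{q'}$, this gives $\varphi_{qq'}(a_q)=a_{q'}$. If it is $s$, then $\varphi_{qq'}$ sends $I_q$ into $J_{q'}$ and $J_q$ into $I_{q'}$, and $\varphi_{qq'}(a_q)=b_{q'}$.

**Step 7: going around the cycle.** We compare everything at the top. Put $A_q=\varphi_{q,1_L}(a_q)$, so $\varphi_{q,1_L}(b_q)=\varepsilon_{1_L}-A_q$. For every edge $x_i<y_j$ of the crown except $(x_1,y_1)$ we have $A_{x_i}=A_{y_j}$, and for the exceptional edge $A_{x_1}=\varepsilon_{1_L}-A_{y_1}$. Going around the cycle avoiding the edge $(x_1,y_1)$ gives $A_{x_1}=A_{y_1}$. Hence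
$$A_{x_1}=\varepsilon_{1_L}-A_{x_1}=\varphi_{x_1,1_L}(b_{x_1}).$$
Then $A_{x_1}=A_{x_1}^2=\varphi_{x_1,1_L}(a_{x_1})\varphi_{x_1,1_L}(b_{x_1})=\varphi_{x_1,1_L}(a_{x_1}b_{x_1})=0$, so $\varepsilon_{1_L}=2A_{x_1}=0$. This contradicts Step 5. So the diagram has no lift by regular rings, (3) fails for $L$, and Theorem B is proved. $\blacksquare$

In particular, since $\boldsymbol 2^3$ is a non-dismantlable lattice, the word "dismantlable" cannot be dropped in Theorem A. Concretely, the diagram with $\boldsymbol 2$ at the bottom and the top of $\boldsymbol 2^3$, $\boldsymbol 2^2$ at the six elements in between, and one flip among the six maps between atoms and coatoms has no lift by regular rings. The square with one flip in Section 2 did have a lift: there the two paths to the top were required to agree only on the image of $e$.
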